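\title{Linear extension operators of norm at most $8$ for Sobolev spaces on weighted trees}

\begin{abstract}
A function on the leaves of a finite tree with positive edge weights can be extended to all vertices so as to minimize the weighted $p$-energy, but for $p\neq2$ the minimizer need not depend linearly on the data. It was conjectured that for $p\neq 2$ and general weights on binary trees no linear extension operator has norm bounded in terms of $p$ alone. We disprove this: for every $1<p<\infty$, every finite rooted tree and all positive weights there is an explicit linear extension operator of norm at most $8$. The proof parametrizes the tree by its $p$-capacitary potential, which makes all weights uniform and reduces the estimate to two Hardy inequalities on a half-line and the contractivity of conditional expectations. We also bound the optimal constant from both sides; it equals $1$ only for $p=2$ and tends to $1$ as $p\to2$.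
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $V$ be the vertex set of a finite rooted tree with root $o$. Every vertex $x\neq o$ has a parent $x^-$, and we identify $x$ with the edge that joins it to $x^-$, so the edge set is $E=V\setminus\{o\}$. A \emph{leaf} is a vertex without children, $\partial V$ is the set of leaves, and the other vertices are \emph{interior}. We always assume that the root is interior. Let $w=(w_x)_{x\in E}$ be positive weights, let $1<p<\infty$, and put $q=p/(p-1)$, so that $(p-1)(q-1)=1$. For $F:V\to\mathbb R$ and $f:\partial V\to\mathbb R$ define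
\[
\|F\|_V=\Big(\sum_{x\in E}w_x\,|F(x)-F(x^-)|^p\Big)^{1/p},\qquad
\|f\|_{\partial V}=\inf\big\{\|F\|_V:\ F|_{\partial V}=f\big\}.
\]
The first is the seminorm of the homogeneous Sobolev space $\dot W^{1,p}(V)$, and we call $\|F\|_V^p$ the \emph{energy} of $F$. The second is the trace seminorm: it measures the least energy needed to fill in the boundary values $f$. A \emph{linear extension operator} is a linear map $H:\mathbb R^{\partial V}\to\mathbb R^V$ with $(Hf)|_{\partial V}=f$ for all $f$, and its norm $\|H\|$ is the smallest $C\in[0,\infty]$ with $\|Hf\|_V\le C\|f\|_{\partial V}$ for all $f$. Since $\|Hf\|_V\ge\|f\|_{\partial V}$ by definition, $\|H\|$ is the price that one pays for choosing the extension linearly.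

The basic example is the complete binary tree of depth $N$, with vertex set $V_N=\bigcup_{k=0}^N\{0,1\}^k$. Its root is the empty word, the parent of a word is obtained by deleting its last letter, and the leaves are the words of length $N$. Put
\[
\Gamma_p=\sup_{N\ge1}\ \sup_{w}\ \inf_H\ \|H\|,
\]
where $w$ runs over all positive weights on $V_N$ and $H$ over all linear extension operators.

Two cases are known. For $p=2$ the harmonic extension minimizes the energy and is linear in $f$, so it has norm one for all weights. For radially symmetric weights on $V_N$, that is, when $w_x$ depends only on the depth of $x$, there is for every $1<p<\infty$ a linear extension operator whose norm is bounded by a constant depending only on $p$. The problem that we solve comes from the paper of Fefferman and Klartag \cite{FK}.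

\medskip
\noindent\textbf{Conjecture.} \emph{For every $p\in(1,\infty)\setminus\{2\}$ one has $\Gamma_p=\infty$.}
\medskip

The guess is natural. For $p\ne2$ the optimal extension is nonlinear already on a star with three leaves (Section~\ref{sec:spider}), so a linear rule loses a factor larger than $1$ at a single interior vertex. A tree of depth $N$ stacks $N$ generations of such choices, with weights that may be tuned separately in every subtree, and no symmetry says which averages of $f$ to use. If the losses could be made to multiply, $\Gamma_p$ would be infinite. They cannot. The definitions above make sense for functions with values in a normed space $X$, with $|\cdot|$ read as the norm of $X$, and our main result holds in this generality.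

\begin{theorem}\label{thm:main}
Let $1<p<\infty$. For every finite rooted tree whose root is not a leaf, all positive weights and every normed space $X$, there is a linear extension operator $H:X^{\partial V}\to X^V$ with $\|H\|\le 8$. In particular $\Gamma_p\le8$ for every $p\in(1,\infty)$, and the conjecture is false.
\end{theorem}

The branching numbers and the depths of the leaves are arbitrary, and the operator is explicit: it is $H_{2/q}$ of \eqref{eq:H}. The second theorem describes how $\Gamma_p$ depends on $p$. For $0<\lambda<1$ let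
\[
n(\lambda)=\lambda(1-\lambda)^p+(1-\lambda)\lambda^p,\qquad
e(\lambda)=\min_{c\in\mathbb R}\big[\lambda|1-c|^p+(1-\lambda)|c|^p\big],
\]
and define $s_p>0$ by $s_p^p=\sup_{0<\lambda<1}n(\lambda)/e(\lambda)$. If $g$ takes the values $1$ and $0$ with probabilities $\lambda$ and $1-\lambda$, then $n(\lambda)^{1/p}$ is the $L^p$ distance from $g$ to its mean and $e(\lambda)^{1/p}$ is the distance from $g$ to the nearest constant.

\begin{theorem}\label{thm:gamma}
For every $1<p<\infty$,
\[
s_p\le\Gamma_p\le\min\big\{8,\ (32/3)^{|2-4/p|}\big\}.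
\]
Moreover $s_p>1$ for $p\neq2$, and $s_p\to2$ as $p\to1$ or $p\to\infty$. Consequently $\Gamma_p=1$ if and only if $p=2$, $\Gamma_p\to1$ as $p\to2$, and $2\le\sup_p\Gamma_p\le8$.
\end{theorem}

The idea is to let the weights and the exponent choose a height function $u$ on $V$ and a probability measure $\nu$ on $\partial V$. The height is the $p$-capacitary potential, which decreases from $1$ at the root to $0$ at the leaves, and $\nu$ records where its flow leaves the tree. In these coordinates the energy becomes the unweighted $L^p$ norm of a derivative on $\partial V\times(0,1]$. The value of the extension at height $t$ is an average, over heights $s\ge t$, of $\nu$-averages of $f$ over subtrees. Section~\ref{sec:spider} works this out by hand on trees with one branch point. Sections~\ref{sec:potential} and~\ref{sec:operator} construct $(u,\nu)$ and the operator, Section~\ref{sec:estimate} proves Theorem~\ref{thm:main}, and Sections~\ref{sec:near2} and~\ref{sec:lower} prove the upper and the lower bound of Theorem~\ref{thm:gamma}.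

\section{Trees with one branch point}\label{sec:spider}

We begin with the law for two edges in series, which is used in three places.

\begin{lemma}\label{lem:series}
Let $a,b>0$. The function $c\mapsto a|1-c|^p+b|c|^p$ on $\mathbb R$ has a unique minimum point $r$. It lies in $(0,1)$, it is the solution in $(0,1)$ of $a(1-r)^{p-1}=b\,r^{p-1}$, and $r=a^{q-1}/(a^{q-1}+b^{q-1})$. The minimum value is
\[
S=a(1-r)^{p-1}=b\,r^{p-1}=\big(a^{1-q}+b^{1-q}\big)^{1-p}.
\]
\end{lemma}

\begin{proof}
The derivative is continuous and strictly increasing, negative at $0$ and positive at $1$, and on $(0,1)$ it equals $p\,[\,bc^{p-1}-a(1-c)^{p-1}]$. Its zero satisfies $(1-r)/r=(b/a)^{q-1}$, which gives the formula for $r$. With $S=a(1-r)^{p-1}=br^{p-1}$ the minimum value is $S(1-r)+Sr=S$. Finally $1-r=b^{q-1}/(a^{q-1}+b^{q-1})$, so $S=ab\,(a^{q-1}+b^{q-1})^{1-p}=(a^{1-q}+b^{1-q})^{1-p}$.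
\end{proof}

\subsection*{Stars}
Let all children $\ell_1,\dots,\ell_m$ of the root be leaves, with weights $w_i$, and write $f_i=f(\ell_i)$. An extension is the choice of one number $c=F(o)$, and $\|f\|_{\partial V}^p=\min_c\sum_iw_i|f_i-c|^p$. Take $m=3$ and unit weights. For the indicator of one leaf, Lemma~\ref{lem:series} with $a=1$, $b=2$ gives the optimal value $c=1/(1+2^{q-1})$. The three indicators add up to the constant $1$, whose optimal value is $c=1$, and $3/(1+2^{q-1})=1$ only for $q=2$. So for $p\ne2$ the optimal extension is not linear, and no linear rule has norm one.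

The loss is bounded, however, if one takes the right mean. For a probability measure $\nu$, a function $g\in L^p(\nu)$ and a constant $c$,
\begin{equation}\label{eq:mean}
\Big\|g-\int g\,d\nu\Big\|_{L^p(\nu)}\le\|g-c\|_{L^p(\nu)}+\Big|\int(g-c)\,d\nu\Big|\le2\,\|g-c\|_{L^p(\nu)} .
\end{equation}
With $\nu(\{\ell_i\})$ proportional to $w_i$, this says that the rule $c=\int f\,d\nu$ has norm at most $2$. The measure must follow the weights: for two leaves with weights $1$ and $\varepsilon$ and $f=(0,1)$, the choice $c=0$ costs $\varepsilon$, while the unweighted mean $c=\frac12$ costs more than $2^{-p}$.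

\subsection*{Spiders}
Now let the tree consist of $m$ paths, the \emph{legs}, that start at the root and end at leaves $\ell_1,\dots,\ell_m$, with arbitrary lengths and weights. For an edge $x$ on leg $i$ put
\[
\delta_x=\frac{w_x^{1-q}}{\sum_{y\in\text{leg }i}w_y^{1-q}},\qquad S_i=\Big(\sum_{y\in\text{leg }i}w_y^{1-q}\Big)^{1-p}.
\]
Then $w_x\delta_x^{p-1}=S_i$ for every edge of the leg, and the $\delta_x$ add up to $1$ along it. Define a height by $u(o)=1$ and $u(x)=u(x^-)-\delta_x$; it vanishes at the leaves. The energy of $F$ on leg $i$ is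
\begin{equation}\label{eq:leg}
\sum_{x\in\text{leg }i}w_x|F(x)-F(x^-)|^p=S_i\sum_{x\in\text{leg }i}\delta_x\Big|\frac{F(x)-F(x^-)}{\delta_x}\Big|^p .
\end{equation}
The individual weights have disappeared: the sum on the right is $\int_0^1|\partial_tF|^p\,dt$ for $F$ interpolated linearly in the height $t$. By Jensen's inequality this sum is at least $|f_i-F(o)|^p$, with equality when $F$ is affine in $u$ on the leg. Hence $\|f\|_{\partial V}^p=\min_c\sum_iS_i|f_i-c|^p$, as for a star with weights $S_i$. The right measure has $\nu(\{\ell_i\})$ proportional to $S_i$, and it depends on $p$.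

Put $\bar f=\int f\,d\nu$ at the root. On leg $i$ we must pass from $\bar f$ to $f_i$. For $\alpha>0$ take $h(x)=f_i+u(x)^\alpha(\bar f-f_i)$. The difference quotient of $u^\alpha$ along an edge $x$ is the mean of $\alpha t^{\alpha-1}$ over $(u(x),u(x^-))$, so \eqref{eq:leg} and Jensen's inequality give
\[
\|h\|_V^p\le\sum_iS_i|f_i-\bar f|^p\int_0^1\alpha^pt^{(\alpha-1)p}\,dt .
\]
The integral is finite exactly when $\alpha q>1$, and then \eqref{eq:mean} bounds the norm of $f\mapsto h$ by $2\alpha\,((\alpha-1)p+1)^{-1/p}$, whatever the weights.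

Neither a very fast nor a very slow passage works. Take two legs with $n$ edges of weight $1$ each and $f=(1,-1)$. Then $\delta_x=1/n$, $S_i=n^{1-p}$, $\bar f=0$, and $\|f\|_{\partial V}^p\le2n^{1-p}$. The most obvious rule assigns to each vertex the average of $f$ over the leaves below it, which is the limit $\alpha\to\infty$. It jumps from $0$ to $\pm1$ on the first edges and has energy $2$, too large by the factor $n^{p-1}$. If instead $\alpha q\le1$, then $\gamma=(1-\alpha)p\ge1$, and $j^\alpha-(j-1)^\alpha\ge\alpha j^{\alpha-1}$ gives
\begin{equation}\label{eq:slow}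
\frac{\|h\|_V^p}{2n^{1-p}}\ge n^{p-1-\alpha p}\sum_{j=1}^n\alpha^pj^{-\gamma}=\alpha^p\sum_{j=1}^n\frac1j\Big(\frac nj\Big)^{\gamma-1}\ge\alpha^p\sum_{j=1}^n\frac1j ,
\end{equation}
which is unbounded in $n$.

Spiders thus suggest three ingredients: a height $u$ that absorbs the weights, a measure $\nu$ on the leaves, and a gradual passage in the variable $u$ between averages over nested subtrees. What they do not show is repeated branching, where the average over the subtree changes at many heights and the errors have to be summed. This is where Hardy inequalities will replace \eqref{eq:mean}.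

\section{The capacitary potential and its flow}\label{sec:potential}

Let the tree be arbitrary. For $x\in V$ let $T_x\subset\partial V$ be the set of leaves that descend from $x$ or equal $x$; thus $\ell\in T_x$ exactly when $x$ lies on the path from $o$ to $\ell$. On a spider we had $w_x\delta_x^{p-1}=\kappa\,\nu(T_x)$ with $\kappa=\sum_iS_i$, and we look for the same identity in general. Since $T_x$ is the disjoint union of the sets $T_z$ over the children $z$ of an interior vertex $x$, the identity requires that $\theta_x=w_x\delta_x^{p-1}$ be a flow: what enters $x$ through its edge leaves through the edges of its children. This is the Euler--Lagrange equation for the energy, and it can be solved recursively by the laws for edges in parallel and in series.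

\begin{lemma}\label{lem:potential}
There are a function $u:V\to[0,1]$, a probability measure $\nu$ on $\partial V$ that charges every leaf, and a number $\kappa>0$ such that $u(o)=1$, $u=0$ on $\partial V$, $\delta_x:=u(x^-)-u(x)>0$ for all $x\in E$, and
\begin{equation}\label{eq:uniform}
w_x=\kappa\,\nu(T_x)\,\delta_x^{1-p}\qquad(x\in E).
\end{equation}
\end{lemma}

\begin{proof}
Going from the leaves up to the root, we define $r_x\in[0,1)$ and $S_x>0$ for $x\in E$, and $C_x>0$ for interior $x$. For a leaf $x$ let $r_x=0$ and $S_x=w_x$. For interior $x$ let $C_x=\sum_{z^-=x}S_z$, and if $x\neq o$ let $r_x\in(0,1)$ and $S_x$ be the numbers $r$ and $S$ of Lemma~\ref{lem:series} for $a=w_x$, $b=C_x$. Then $S_x=w_x(1-r_x)^{p-1}$ for all $x\in E$, and $S_x=C_xr_x^{p-1}$ if $x\in E$ is interior.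

Going down from the root, let $u(o)=1$ and $u(x)=r_xu(x^-)$. Then $u>0$ at interior vertices, $u=0$ at leaves, and $\delta_x=(1-r_x)u(x^-)>0$. Put $\theta_x=w_x\delta_x^{p-1}=S_x\,u(x^-)^{p-1}>0$. For interior $x\ne o$,
\begin{equation}\label{eq:flow}
\sum_{z^-=x}\theta_z=C_x\,u(x)^{p-1}=C_x\,r_x^{p-1}u(x^-)^{p-1}=S_x\,u(x^-)^{p-1}=\theta_x ,
\end{equation}
and $\sum_{z^-=o}\theta_z=C_o$. Let $\kappa=C_o$ and $\nu(\{\ell\})=\theta_\ell/\kappa$. Induction from the leaves upward with \eqref{eq:flow} gives $\nu(T_x)=\theta_x/\kappa$ for $x\in E$, which is \eqref{eq:uniform}, and $\nu(\partial V)=\sum_{z^-=o}\theta_z/\kappa=1$.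
\end{proof}

From now on $u$, $\nu$, $\kappa$ and $r_x=u(x)/u(x^-)$ are those of this proof. For $F:V\to X$ define the slope $DF:E\to X$, and define a measure $\mu$ on $E$, by
\[
DF(x)=\frac{F(x)-F(x^-)}{\delta_x},\qquad \mu(x)=\nu(T_x)\,\delta_x .
\]
Multiplying \eqref{eq:uniform} by $|F(x)-F(x^-)|^p=\delta_x^p|DF(x)|^p$ and summing gives the general form of \eqref{eq:leg}:
\begin{equation}\label{eq:energy}
\|F\|_V^p=\kappa\,\|DF\|_{L^p(\mu)}^p .
\end{equation}

\begin{remark}
The function $u$ is the \emph{$p$-capacitary potential} of the tree: it minimizes the energy among all real functions equal to $1$ at the root and to $0$ at the leaves. Indeed, the energy is convex and differentiable, and its partial derivative at $u$ with respect to the value at an interior vertex $x\neq o$ is $p\big(\sum_{z^-=x}\theta_z-\theta_x\big)=0$. For radially symmetric weights on $V_N$ the numbers $r_x$ and $S_x$ depend only on the depth of $x$, so $\nu$ is uniform and $u$ is radial. In general the pair $(u,\nu)$ is the substitute for symmetry.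
\end{remark}

\section{The extension operators $H_\alpha$}\label{sec:operator}

\subsection*{The tree as a tiling}
For $x\in E$ let $I_x=(u(x),u(x^-)]$ and $R_x=T_x\times I_x$. Since $u$ decreases strictly from $1$ along the path from $o$ to a vertex $x$,
\begin{equation}\label{eq:intervals}
\text{the intervals $I_y$, with $y\neq o$ on the path from $o$ to $x$, partition $(u(x),1]$.}
\end{equation}
Taking $x$ to be a leaf, we see that each $(\ell,t)\in\partial V\times(0,1]$ lies in exactly one set $R_x$ (Figure~\ref{fig:tiling}). We equip $\Omega=\partial V\times(0,\infty)$ with the measure $\nu\times dt$, so that $R_x$ has measure $\mu(x)$.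

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (1.6,3)--(0.7,1.95)--(0.2,0) (0.7,1.95)--(1.2,0)
      (1.6,3)--(2.5,0.9)--(2,0) (2.5,0.9)--(3,0);
\fill (1.6,3) circle (1.6pt) (0.7,1.95) circle (1.6pt) (2.5,0.9) circle (1.6pt)
      (0.2,0) circle (1.6pt) (1.2,0) circle (1.6pt) (2,0) circle (1.6pt) (3,0) circle (1.6pt);
\node[above] at (1.6,3) {$o$}; \node[left] at (0.7,2) {$x$}; \node[right] at (2.5,0.95) {$y$};
\node[below] at (0.2,0) {$\ell_1$}; \node[below] at (1.2,0) {$\ell_2$};
\node[below] at (2,0) {$\ell_3$}; \node[below] at (3,0) {$\ell_4$};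
\draw (5,0) rectangle (10,3);
\draw (7.25,0)--(7.25,3) (5,1.95)--(7.25,1.95) (7.25,0.9)--(10,0.9)
      (5.75,0)--(5.75,1.95) (9,0)--(9,0.9);
\node at (6.1,2.5) {$R_x$}; \node at (8.6,2.2) {$R_y$};
\node at (5.38,0.7) {$R_{\ell_1}$}; \node at (6.5,0.7) {$R_{\ell_2}$};
\node at (8.1,0.45) {$R_{\ell_3}$}; \node at (9.5,0.45) {$R_{\ell_4}$};
\draw[dashed] (-0.3,1.5)--(10.2,1.5) node[right] {$t$};
\node[right] at (10.2,3) {$1$}; \node[right] at (10.2,0) {$0$};
\end{tikzpicture}
\caption{Left: a binary tree of depth $2$ with each vertex drawn at the height given by the potential $u$. Right: the tiling of $\partial V\times(0,1]$ by the rectangles $R_x=T_x\times(u(x),u(x^-)]$, one for each edge, of width $\nu(T_x)$ and height $\delta_x$. The line at height $t$ crosses the edges $\ell_1,\ell_2,y$, so it partitions the leaves into $\{\ell_1\}$, $\{\ell_2\}$, $\{\ell_3,\ell_4\}$.}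
\label{fig:tiling}
\end{figure}

For $0<t\le1$ the sets $T_x$ with $t\in I_x$ form a partition $\mathcal P_t$ of $\partial V$; for $t>1$ let $\mathcal P_t=\{\partial V\}$. The partitions get coarser as $t$ grows: if $t\in I_x$ and $t\le s\le1$, then by \eqref{eq:intervals} some $y$ on the path from $o$ to $x$ has $s\in I_y$, and $T_x\subset T_y$. For $g:\partial V\to X$ let $A_xg=\nu(T_x)^{-1}\int_{T_x}g\,d\nu$, and let $\mathbb E_tg$ be the conditional expectation of $g$ given $\mathcal P_t$:
\[
\mathbb E_tg(\ell)=A_xg\ \text{ if }(\ell,t)\in R_x,\qquad \mathbb E_tg(\ell)=A_og\ \text{ if }t>1 .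
\]
We use two properties. First, $\mathbb E_tg=g$ if $g$ is constant on the blocks of $\mathcal P_t$. Second, for $1<\rho<\infty$ the triangle inequality and Jensen's inequality give $|\mathbb E_tg|^\rho\le\mathbb E_t|g|^\rho$, and $\mathbb E_t$ preserves $\nu$-integrals, so $\mathbb E_t$ is a contraction on $L^\rho(\nu)$.

\subsection*{The operator}
The function $t\mapsto\mathbb E_tf(\ell)$ depends linearly on $f$ and equals $f(\ell)$ for small $t$, but it jumps, and Section~\ref{sec:spider} showed that jumps are too expensive. We smooth it in $t$. To obtain a function on the tree, the value at height $t$ must be the same for all leaves in a block of $\mathcal P_t$, so only heights $s\ge t$ may be used. Fix $\alpha>0$. The measure $\alpha t^\alpha s^{-\alpha-1}\,ds$ on $[t,\infty)$ has total mass one and is compatible with dilations of the half-line, and we set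
\begin{equation}\label{eq:G}
G(\ell,t)=\alpha t^\alpha\int_t^\infty s^{-\alpha-1}\,\mathbb E_sf(\ell)\,ds\qquad(\ell\in\partial V,\ t>0).
\end{equation}
On the vertices this amounts to a recursion. Define $h=H_\alpha f:V\to X$ by
\begin{equation}\label{eq:H}
h(o)=A_of,\qquad h(x)=r_x^\alpha\,h(x^-)+(1-r_x^\alpha)\,A_xf\quad(x\in E).
\end{equation}
The map $H_\alpha$ is linear and sends each constant to the same constant. At a leaf $r_x=0$ and $A_xf=f(x)$, so $h=f$ on $\partial V$. Thus $H_\alpha$ is a linear extension operator. On a spider $A_xf=f_i$ along leg $i$, and \eqref{eq:H} gives back $h(x)=f_i+u(x)^\alpha(\bar f-f_i)$.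

\begin{lemma}\label{lem:G}
For $t\ge1$ we have $G(\ell,t)=h(o)$. For $x\in E$, $\ell\in T_x$ and $t>0$ with $u(x)\le t\le u(x^-)$,
\begin{equation}\label{eq:Gedge}
G(\ell,t)=A_xf+\Big(\frac{t}{u(x^-)}\Big)^\alpha\big(h(x^-)-A_xf\big).
\end{equation}
Consequently $h(x^-)-h(x)=\int_{I_x}\partial_tG(\ell,t)\,dt$ for all $x\in E$ and $\ell\in T_x$.
\end{lemma}

\begin{proof}
The first claim holds because $\mathbb E_sf=A_of$ for $s>1$. We prove \eqref{eq:Gedge} by induction down the path to $\ell$, assuming $G(\ell,b)=h(x^-)$ for $b=u(x^-)$; this holds when $x^-=o$. Splitting the integral in \eqref{eq:G} at $b$ and using $\mathbb E_sf(\ell)=A_xf$ for $s\in I_x$, we get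
\[
G(\ell,t)=t^\alpha\big(t^{-\alpha}-b^{-\alpha}\big)A_xf+(t/b)^\alpha\,G(\ell,b),
\]
which is \eqref{eq:Gedge}. At $t=u(x)$ the right side of \eqref{eq:Gedge} is $A_xf+r_x^\alpha(h(x^-)-A_xf)=h(x)$, which continues the induction when $x$ is interior. For the last claim, the right side of \eqref{eq:Gedge} is continuous on $[u(x),u(x^-)]$, takes the values $h(x)$ and $h(x^-)$ at the endpoints, and has as derivative a multiple of the integrable function $t^{\alpha-1}$.
\end{proof}

\section{The main estimate}\label{sec:estimate}

The operator $H_\alpha$, the slope $D$ and the measure $\mu$ depend on $p$ and $w$ only through the pair $(u,\nu)$. We keep this pair fixed and estimate in $L^\rho(\mu)$ for an exponent $\rho$ that may differ from $p$; this freedom is needed for the interpolation in Section~\ref{sec:near2}.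

\begin{proposition}\label{prop:main}
Let $1<\rho<\infty$, $\rho'=\rho/(\rho-1)$, $\alpha>0$, and assume that $\beta:=\alpha\rho'>1$. Let $X$ be a normed space, $F:V\to X$, $f=F|_{\partial V}$ and $h=H_\alpha f$. Then
\[
\|Dh\|_{L^\rho(\mu)}\le\frac{2\beta^2}{\beta-1}\,\|DF\|_{L^\rho(\mu)} .
\]
\end{proposition}

The proof expresses $\partial_tG$ through the slope of $F$ by means of $\mathbb E_t$ and two operators on the half-line,
\[
Pg(t)=\frac1t\int_0^tg(s)\,ds,\qquad Qg(t)=t^{\alpha-1}\int_t^\infty s^{-\alpha}g(s)\,ds .
\]

\begin{lemma}[Hardy inequalities]\label{lem:hardy}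
Let $g\in L^\rho(0,\infty)$ be nonnegative and $\beta=\alpha\rho'>1$. Then
\[
\|Pg\|_\rho\le\rho'\,\|g\|_\rho,\qquad \|Qg\|_\rho\le\frac{\rho'}{\beta-1}\,\|g\|_\rho .
\]
\end{lemma}

\begin{proof}
Substituting $s=t\sigma$ gives $Pg(t)=\int_0^1g(t\sigma)\,d\sigma$ and $Qg(t)=\int_1^\infty\sigma^{-\alpha}g(t\sigma)\,d\sigma$. The function $t\mapsto g(t\sigma)$ has norm $\sigma^{-1/\rho}\|g\|_\rho$. Minkowski's integral inequality, which bounds the $L^\rho$ norm of an integral $\int g_\sigma\,d\sigma$ by $\int\|g_\sigma\|_\rho\,d\sigma$, yields the constants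
\[
\int_0^1\sigma^{-1/\rho}\,d\sigma=\rho',\qquad \int_1^\infty\sigma^{-\alpha-1/\rho}\,d\sigma=\frac1{\alpha-1/\rho'}=\frac{\rho'}{\beta-1}. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
All functions below take values in the finite-dimensional span of $F(V)$ and are, for each $\ell$, piecewise continuous in $t$ with finitely many pieces, so the integrals are elementary. The operators $P$ and $Q$ act in the variable $t$ for each fixed $\ell$. Since $|Pg|\le P|g|$ and $|Qg|\le Q|g|$, raising Lemma~\ref{lem:hardy} to the power $\rho$ and integrating over $\ell$ shows that its bounds hold for $X$-valued functions in $L^\rho(\Omega)$. We write $\|\cdot\|_\rho$ for the norm of $L^\rho(\Omega)$.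

\emph{Step 1: lifting $F$ to $\Omega$.} Let $\varphi=DF(x)$ on $R_x$ and $\varphi=0$ for $t>1$. Since the $R_x$ tile $\partial V\times(0,1]$ and have measure $\mu(x)$,
\begin{equation}\label{eq:lift}
\|\varphi\|_\rho=\|DF\|_{L^\rho(\mu)} .
\end{equation}
Let $\hat F(\ell,t)=F(o)+\int_t^\infty\varphi(\ell,s)\,ds$ for $t\ge0$; this is $F$ interpolated linearly in the height along the path to $\ell$. By \eqref{eq:intervals}, $\hat F(\ell,0)=F(o)+\sum_y\delta_y\,DF(y)=f(\ell)$, the sum running over the edges $y$ of that path and telescoping. Hence $f=\hat F(\cdot,t)+t\,P\varphi(\cdot,t)$ for $t>0$.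

\emph{Step 2: comparing $\mathbb E_tf$ with $\hat F$.} The operator sees only $f$, while the bound must be in terms of an arbitrary extension $F$. The link is that averaging over a block does not change $\hat F$. For $s\ge t$ the function $\varphi(\cdot,s)$ is constant on the blocks of $\mathcal P_s$, hence on the blocks of the finer partition $\mathcal P_t$. So $\hat F(\cdot,t)$ is constant on the blocks of $\mathcal P_t$, and applying $\mathbb E_t$ to the last identity of Step~1 gives
\begin{equation}\label{eq:compare}
\mathbb E_tf=\hat F(\cdot,t)+t\,a(\cdot,t),\qquad a(\cdot,t):=\mathbb E_t\big[P\varphi(\cdot,t)\big].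
\end{equation}
Thus $\mathbb E_tf$ approximates $\hat F(\cdot,t)$ up to $t$ times a function of the size of the slope: contractivity of $\mathbb E_t$ for each $t$, followed by the first Hardy inequality, gives
\begin{equation}\label{eq:a}
\|a\|_\rho\le\|P\varphi\|_\rho\le\rho'\|\varphi\|_\rho .
\end{equation}
Also $|a(\cdot,t)|\le\max|\varphi|\cdot\min\{1,1/t\}$, so the integral defining $Qa$ converges absolutely.

\emph{Step 3: the derivative of $G$.} Fix $\ell$ and omit it from the notation. Differentiating \eqref{eq:G} at a point $t$ where $s\mapsto\mathbb E_sf$ is continuous, that is, off a finite set, we get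
\[
\partial_tG(t)=\frac\alpha t\big(G(t)-\mathbb E_tf\big)=\frac\alpha t\cdot\alpha t^\alpha\int_t^\infty s^{-\alpha-1}\big(\mathbb E_sf-\mathbb E_tf\big)\,ds .
\]
By \eqref{eq:compare}, $\mathbb E_sf-\mathbb E_tf=-\int_t^s\varphi(\sigma)\,d\sigma+s\,a(s)-t\,a(t)$ for $s\ge t$. We average the three terms against $\alpha t^\alpha s^{-\alpha-1}ds$. For the first, exchanging the order of integration gives
\[
\alpha t^\alpha\int_t^\infty s^{-\alpha-1}\int_t^s\varphi(\sigma)\,d\sigma\,ds=t^\alpha\int_t^\infty\varphi(\sigma)\,\sigma^{-\alpha}\,d\sigma=t\,Q\varphi(t).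
\]
The second gives $\alpha t^\alpha\int_t^\infty s^{-\alpha}a(s)\,ds=\alpha t\,Qa(t)$, and the third does not depend on $s$. Therefore
\begin{equation}\label{eq:dG}
\partial_tG=\alpha\,\big(\alpha\,Qa-Q\varphi-a\big).
\end{equation}
By the second Hardy inequality and \eqref{eq:a}, with $\alpha\rho'=\beta$,
\[
\|\partial_tG\|_\rho\le\Big(\frac{\beta}{\beta-1}\cdot\beta+\frac{\beta}{\beta-1}+\beta\Big)\|\varphi\|_\rho=\frac{\beta^2+\beta+\beta(\beta-1)}{\beta-1}\|\varphi\|_\rho=\frac{2\beta^2}{\beta-1}\|\varphi\|_\rho .
\]

\emph{Step 4: back to the tree.} By Lemma~\ref{lem:G}, $-Dh(x)$ is the mean of $\partial_tG(\ell,\cdot)$ over $I_x$ for each $\ell\in T_x$. Jensen's inequality gives $\delta_x|Dh(x)|^\rho\le\int_{I_x}|\partial_tG(\ell,t)|^\rho dt$. Integrating over $\ell\in T_x$ and summing over the disjoint sets $R_x$, we obtain $\|Dh\|_{L^\rho(\mu)}\le\|\partial_tG\|_\rho$. Together with Step~3 and \eqref{eq:lift}, this is the claim.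
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\rho=p$ and $\alpha=2/q$, so that $\beta=2$ and $2\beta^2/(\beta-1)=8$. By \eqref{eq:energy}, applied to $h=H_\alpha f$ and to $F$, Proposition~\ref{prop:main} says that $\|H_\alpha f\|_V\le8\|F\|_V$ for every extension $F$ of $f$. Taking the infimum over $F$ gives $\|H_{2/q}\|\le8$.
\end{proof}

\begin{remark}
The shape of the tree is never used beyond finiteness and $o\notin\partial V$, and the weights enter only through \eqref{eq:energy}. The hypothesis $\beta>1$ is used only in the bound for $Q$, and \eqref{eq:slow} shows that for $\rho=p$ no bound independent of the tree holds without it. The choice $\alpha=1$ is always admissible. For $\rho=p$ it gives $\beta=q$ and $\|H_1\|\le2q^2/(q-1)=2pq$, which already disproves the conjecture. The parameter $\alpha$ serves to make the bound independent of $p$: since $\beta^2-4(\beta-1)=(\beta-2)^2\ge0$, the constant $2\beta^2/(\beta-1)$ is smallest at $\beta=2$.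
\end{remark}

\section{The upper bound near $p=2$}\label{sec:near2}

The constant $8$ is wasteful near $p=2$, where $\Gamma_2=1$. To improve it we interpolate, and the difficulty is that the operator depends on $p$. The remedy is to fix $p$, hence $(u,\nu)$, and to vary only the exponent $\rho$. The value $\alpha=1$ is special because $H_1$ then solves a quadratic problem exactly.

\begin{lemma}\label{lem:harmonic}
Let $F:V\to\mathbb R$, $f=F|_{\partial V}$ and $h=H_1f$. Then $\|Dh\|_{L^2(\mu)}\le\|DF\|_{L^2(\mu)}$.
\end{lemma}

\begin{proof}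
Put $c_x=\nu(T_x)/\delta_x$, so that $\|DF\|^2_{L^2(\mu)}=\sum_{x\in E}c_x(F(x)-F(x^-))^2$. We show that $h$ is harmonic for the conductances $c_x$. Let $j_x=c_x(h(x^-)-h(x))$ be the current of $h$ through the edge $x$. By \eqref{eq:H} with $\alpha=1$ we have $h(x^-)-h(x)=(1-r_x)(h(x^-)-A_xf)$, and $\delta_x=(1-r_x)u(x^-)$, so
\begin{equation}\label{eq:current}
j_x=\nu(T_x)\,\frac{h(x^-)-A_xf}{u(x^-)} .
\end{equation}
Let $x$ be interior. Summing \eqref{eq:current} over the children $z$ of $x$, with $\sum_z\nu(T_z)=\nu(T_x)$ and $\sum_z\nu(T_z)A_zf=\nu(T_x)A_xf$, we find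
\[
\sum_{z^-=x}j_z=\nu(T_x)\,\frac{h(x)-A_xf}{u(x)} .
\]
For $x=o$ the right side is $0$ because $h(o)=A_of$. For $x\neq o$, \eqref{eq:H} gives $h(x)-A_xf=r_x(h(x^-)-A_xf)$, and $u(x)=r_xu(x^-)$, so the right side equals $j_x$ by \eqref{eq:current}.

Now let $g=F-h$, which vanishes on $\partial V$. Collecting the coefficient of $g(x)$ for each interior $x$,
\[
\sum_{x\in E}j_x\,\big(g(x^-)-g(x)\big)=g(o)\sum_{z^-=o}j_z+\sum_{x\neq o\text{ interior}}g(x)\Big(\sum_{z^-=x}j_z-j_x\Big)=0 .
\]
The left side is the inner product of $Dh$ and $Dg$ in $L^2(\mu)$. Hence $\|DF\|^2=\|Dh\|^2+\|Dg\|^2\ge\|Dh\|^2$ in $L^2(\mu)$.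
\end{proof}

\begin{remark}
By \eqref{eq:uniform}, $c_x=\kappa^{-1}w_x\delta_x^{p-2}$. Up to a constant factor these are the coefficients of the second variation of the energy at $u$, so $H_1$ is the harmonic extension for the $p$-Laplacian linearized at its capacitary potential. For $p=2$ it is the harmonic extension for the weights $w$.
\end{remark}

We recall the Riesz--Thorin theorem. Let $M$ be a complex-linear operator on $\mathbb C^E$ whose norm on $L^{\rho_i}(\mu)$ is at most $K_i$ for $i=0,1$, where $1\le\rho_i\le\infty$. If $0\le\eta\le1$ and $1/\rho=(1-\eta)/\rho_0+\eta/\rho_1$, then the norm of $M$ on $L^\rho(\mu)$ is at most $K_0^{1-\eta}K_1^\eta$.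

\begin{proposition}\label{prop:near2}
If $4/3\le p\le4$, then $\|H_1\|\le(32/3)^{|2-4/p|}$ for real-valued functions.
\end{proposition}

\begin{proof}
For $\psi\in\mathbb C^E$ let $F_\psi:V\to\mathbb C$ be given by $F_\psi(o)=0$ and $DF_\psi=\psi$, and put $M\psi=DH_1(F_\psi|_{\partial V})$. This operator is complex-linear and maps real functions to real functions. Lemma~\ref{lem:harmonic}, applied to the real and imaginary parts of $\psi$, shows that $M$ has norm at most $1$ on $L^2(\mu)$. Proposition~\ref{prop:main} with $X=\mathbb C$ and $\alpha=1$, where $\beta=\rho'$ and $2\beta^2/(\beta-1)=2\rho\rho'$, shows that $M$ has norm at most $2\cdot4\cdot\frac43=\frac{32}3$ on $L^4(\mu)$ and on $L^{4/3}(\mu)$. For $2\le p\le4$ the equation $1/p=(1-\eta)/2+\eta/4$ gives $\eta=2-4/p$, and for $4/3\le p\le2$ the equation $1/p=(1-\eta)/2+3\eta/4$ gives $\eta=4/p-2$. So $M$ has norm at most $(32/3)^{|2-4/p|}$ on $L^p(\mu)$.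

Let $F$ be any extension of $f$. Then $F=F(o)+F_{DF}$, and $H_1$ preserves constants, so $DH_1f=M(DF)$. By \eqref{eq:energy}, $\|H_1f\|_V\le(32/3)^{|2-4/p|}\|F\|_V$, and we take the infimum over $F$.
\end{proof}

For $p\notin[4/3,4]$ we have $|2-4/p|>1$, so $(32/3)^{|2-4/p|}>8$. Theorem~\ref{thm:main} and Proposition~\ref{prop:near2} therefore give the upper bound of Theorem~\ref{thm:gamma} for all $p$.

\section{The lower bound}\label{sec:lower}

On a star with many equal edges, symmetry forces a linear rule to use the mean at the root, and $s_p$ measures the loss of the mean on indicator functions. A binary tree contains no such star, but it imitates one when all edges except the leaf edges are very heavy.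

\begin{proposition}\label{prop:lower}
$\Gamma_p\ge s_p$ for every $1<p<\infty$.
\end{proposition}

\begin{proof}
Fix $N\ge2$ and $1\le k<2^N$, put $\lambda=k2^{-N}$, and let $f$ be the indicator of a set of $k$ leaves of $V_N$. For $L>0$ give weight $1$ to the leaf edges and weight $L$ to all other edges. Since $\Gamma_p<\infty$ by Theorem~\ref{thm:main}, there is a linear extension operator $H$ for these weights with $\|H\|\le K_L:=\Gamma_p+1/L$.

\emph{Symmetrization.} For $a\in\{0,1\}^N$ let $\tau_a:V_N\to V_N$ add to a word of length $i$ the first $i$ letters of $a$, letter by letter modulo $2$. Each $\tau_a$ preserves depth, commutes with passing to the parent and is its own inverse; $\tau_a\tau_b=\tau_{a+b}$; and $\tau_{\ell+\ell'}$ maps the leaf $\ell$ to the leaf $\ell'$. The weights depend only on depth, so composition with $\tau_a$ preserves $\|\cdot\|_V$ and $\|\cdot\|_{\partial V}$. Define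
\[
\tilde Hg=2^{-N}\sum_{a\in\{0,1\}^N}\big(H(g\circ\tau_a)\big)\circ\tau_a\qquad(g:\partial V\to\mathbb R).
\]
Each summand extends $g$ and has seminorm at most $K_L\|g\|_{\partial V}$, so $\tilde H$ is a linear extension operator with $\|\tilde H\|\le K_L$. As $\|1\|_{\partial V}=0$, the function $\tilde H1$ has zero energy, hence is constant, hence equals $1$. Write $\tilde Hg(o)=\sum_\ell b_\ell\,g(\ell)$. Every $\tau_a$ fixes $o$, so $\tilde Hg(o)=2^{-N}\sum_aH(g\circ\tau_a)(o)$, and this sum is only reordered when $g$ is replaced by $g\circ\tau_b$. Since the maps $\tau_b$ act transitively on the leaves, all $b_\ell$ are equal, and $\sum_\ell b_\ell=\tilde H1(o)=1$. Thus $\tilde Hf(o)=\lambda$.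

\emph{Testing.} Extending $f$ by a constant $c$ at all interior vertices costs $k|1-c|^p+(2^N-k)|c|^p$, so $\|f\|_{\partial V}^p\le2^Ne(\lambda)$ and, for $h=\tilde Hf$,
\[
\sum_{\ell\in\partial V}|f(\ell)-h(\ell^-)|^p+L\sum_{x\in E\setminus\partial V}|h(x)-h(x^-)|^p\le K_L^p\,2^Ne(\lambda).
\]
By the second sum, $h$ changes by at most $L^{-1/p}K_L(2^Ne(\lambda))^{1/p}$ along each non-leaf edge. The parent $\ell^-$ of a leaf is joined to the root by $N-1$ such edges, so $h(\ell^-)\to\lambda$ as $L\to\infty$. The first sum therefore tends to $k(1-\lambda)^p+(2^N-k)\lambda^p=2^Nn(\lambda)$, and we obtain $n(\lambda)\le\Gamma_p^p\,e(\lambda)$ for every dyadic rational $\lambda\in(0,1)$. By Lemma~\ref{lem:series}, $e(\lambda)=(\lambda^{1-q}+(1-\lambda)^{1-q})^{1-p}$ is positive and continuous on $(0,1)$. So $n/e$ is continuous, and density of the dyadic rationals gives $s_p\le\Gamma_p$.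
\end{proof}

\begin{lemma}\label{lem:sp}
We have $1\le s_p\le2$ for all $p$, $s_p>1$ for $p\ne2$, and $s_p\to2$ as $p\to1$ or $p\to\infty$.
\end{lemma}

\begin{proof}
The number $n(\lambda)$ is the value at $c=\lambda$ of the function whose minimum is $e(\lambda)$, so $s_p\ge1$. By Lemma~\ref{lem:series}, $n(\lambda)=e(\lambda)$ if and only if $\lambda(1-\lambda)^{p-1}=(1-\lambda)\lambda^{p-1}$, that is, $(1-\lambda)^{p-2}=\lambda^{p-2}$. For $p\neq2$ this forces $\lambda=\frac12$, so $n(\lambda)>e(\lambda)$ for $\lambda\neq\frac12$ and $s_p>1$. The bound $s_p\le2$ is \eqref{eq:mean} for a function with values $1$ and $0$ taken with probabilities $\lambda$ and $1-\lambda$.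

Fix $\lambda\in(0,1)$. The choice $c=\frac12$ gives $e(\lambda)\le2^{-p}$, and $n(\lambda)\ge\lambda(1-\lambda)^p$, so $s_p\ge2\lambda^{1/p}(1-\lambda)$, which tends to $2(1-\lambda)$ as $p\to\infty$. The choice $c=0$ gives $e(\lambda)\le\lambda$, so $s_p\ge\big[(1-\lambda)^p+(1-\lambda)\lambda^{p-1}\big]^{1/p}$, which tends to $2(1-\lambda)$ as $p\to1$. In both cases $\liminf s_p\ge2(1-\lambda)$ for every $\lambda$, and letting $\lambda\to0$ gives $s_p\to2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gamma}]
The upper bound was proved in Section~\ref{sec:near2}, the lower bound is Proposition~\ref{prop:lower}, and the properties of $s_p$ are in Lemma~\ref{lem:sp}. From $1\le s_p\le\Gamma_p\le(32/3)^{|2-4/p|}$ we get $\Gamma_2=1$ and $\Gamma_p\to1$ as $p\to2$, while $\Gamma_p\ge s_p>1$ for $p\neq2$. Finally $8\ge\sup_p\Gamma_p\ge\sup_ps_p\ge\lim_{p\to\infty}s_p=2$.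
\end{proof}

\begin{thebibliography}{9}

\bibitem{FK}
Charles Fefferman and Bo'az Klartag,
\emph{Linear extension operators for Sobolev spaces on radially-symmetric binary trees},
arXiv:2301.13792 (2023).

\end{thebibliography}
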